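# The edge deficit of 1-planar unit distance graphs

## 1. A plane multigraph that absorbs crossings

Take finitely many points in the plane and join some pairs at distance exactly $1$ by straight segments, so that every segment is crossed at most once. Call the resulting graph $G$. From such a drawing we build a plane multigraph $H$ on the same vertices. Each crossing pair of edges becomes a pair of triangular faces, and the number of edges of $G$ can be read off from Euler's formula for $H$.

**Conventions.** Graphs are simple and vertices are distinct points. No edge contains a vertex in its interior, so two edges meet in at most one point, which is a common endpoint or a crossing. Every edge takes part in at most one crossing, so no three edges pass through one crossing point. In this section $G$ is connected, has $n\ge 3$ vertices, and its vertex set $V$ is not contained in a line. Write $e$ for the number of edges and $c$ for the number of crossings.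

**Sides of a crossing.** Let $x$ be the crossing of the edges $ac$ and $bd$. Edges with a common endpoint meet only there, so $a,b,c,d$ are distinct. Name them so that they appear in the cyclic order $a,b,c,d$ around $x$; they form a convex quadrilateral with diagonals $ac$ and $bd$. The *sides* of $x$ are the pairs $(a,b),(b,c),(c,d),(d,a)$. A side need not be an edge of $G$.

**Curves along the sides.** For each side $(a,b)$ choose a point $x_{ab}$ in the open triangle $abx$, very close to $x$, and let $\kappa_{ab}$ be the polygonal path from $a$ to $x_{ab}$ to $b$. The open region between $\kappa_{ab}$ and the path $axb$ is the *sliver* of the side. An edge other than $ac,bd$ can meet the path $axb$ only in $a$ or $b$, because $ac$ and $bd$ have no further crossing and no vertex in their interiors. If it meets the path in $a$, then it ends at $a$ and leaves in a direction different from that of $ac$; the same holds at $b$. So once $x_{ab}$ is close enough to $x$, neither the sliver nor the interior of $\kappa_{ab}$ contains a point of the drawing. Paths $axb$ that belong to different crossings lie on different edges. These edges do not cross each other, since each has used up its one crossing, so such paths meet only at common end vertices, where their directions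 differ. For one crossing, the four triangles $abx,bcx,cdx,dax$ are pairwise disjoint inside. Hence we may choose all the curves so that all slivers and all open curves are pairwise disjoint.

**The multigraph $H'$.** Its vertex set is $V$, and its edges are

* the $e-2c$ uncrossed edges of $G$, called *real edges*;
* one chosen edge from each crossing pair, say $ac$, called a *diagonal*;
* all $4c$ curves $\kappa$.

This is a plane drawing. It is connected: the removed edge $bd$ is bypassed by $\kappa_{ab}$ followed by $\kappa_{da}$. It has no loops. It lies in $\operatorname{conv}V$, because $\kappa_{ab}$ lies in the triangle $abx$.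

Recall that in a connected plane multigraph each face has a closed boundary walk, whose length is the *degree* of the face. Over all faces, each edge is traversed twice, once for each of its sides. Since $H'\subseteq\operatorname{conv}V$, all extreme points of $\operatorname{conv} V$ lie on the boundary of the unbounded face. There are at least three of them, so the unbounded face has degree at least $3$.

**Kite faces.** The simple closed curve formed by $\kappa_{ab},\kappa_{bc}$ and $ac$ encloses the slivers of $(a,b)$ and $(b,c)$ and the open half-edge $xb$, and nothing else. The half-edge $xb$ belongs to the removed edge $bd$, so this region is a bounded face of $H'$ of degree $3$. The same holds for $\kappa_{cd},\kappa_{da},ac$. Thus each crossing gives two *kite faces*. Each diagonal has a kite face on both sides. Each $\kappa$ has a kite face on exactly one side, since the $2c$ kite faces use each of the $4c$ curves once. The removed edges lie inside kite faces, except for their endpoints and their crossing points, which lie on diagonals. Therefore a face of $H'$ that is not a kite face contains no point of the drawing of $G$.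

**Bigons.** There are no loops, so no face has degree $1$. A boundary walk of length $2$ that used one edge twice would force $H'$ to be that single edge, which is impossible for $n\ge3$. So a face of degree $2$ is bounded (the unbounded face has degree at least $3$) and is the interior of the closed curve formed by two distinct parallel edges. Call it a *bigon*. Diagonals lie on no bigon, since both their sides are kite faces. Each $\kappa$ lies on at most one bigon. Two real edges are never parallel, because $G$ is simple. So every bigon has type $\kappa$–real or type $\kappa$–$\kappa'$. In the second type the two curves come from different crossings, because the four sides of one crossing have different endpoint pairs.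

**The multigraph $H$.** From each $\kappa$–real bigon delete $\kappa$. From each $\kappa$–$\kappa'$ bigon delete one of the two curves. Each deletion merges the bigon with the kite face on the other side of the deleted curve. That kite face still has degree $3$, because on its boundary the deleted curve is replaced by the other edge of the bigon. We still call it a kite face. No other face changes. The resulting plane multigraph $H$ is connected, all its faces have degree at least $3$, and exactly $2c$ of them are kite faces, all bounded and of degree $3$. A non-kite face of $H$ is a face of $H'$ that is neither a kite face nor a bigon, so it contains no point of the drawing of $G$.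

**Names for sides and edges.** A side is *real* if its curve forms a bigon with a real edge, and *virtual* otherwise. The surviving curves are the *virtual edges* of $H$. A virtual edge that survives from a $\kappa$–$\kappa'$ bigon represents two virtual sides and is called *paired*; it has kite faces on both sides. Any other virtual edge represents one virtual side and is called *unpaired*; it has a kite face on exactly one side.

**Example 1.** Let $bcd$ be a unit equilateral triangle, and let $a$ be the point with $|ca|=1$ such that $ca$ passes through the midpoint $x$ of $bd$. Take the edges $bc,cd,bd,ac$. Then $n=4$, $e=4$, $c=1$. The sides $(b,c)$ and $(c,d)$ are real, and $(a,b)$ and $(d,a)$ are virtual and unpaired. With $ac$ as the diagonal, $H$ has the five edges $bc,cd,ac,\kappa_{ab},\kappa_{da}$ and three faces: two kite faces and the unbounded face, of degree $4$.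

**Example 2.** Let $h=\sqrt3/2$. Take the six points
$$(\tfrac12,h),\quad (0,0),\quad (1,0),\quad (\tfrac12,h-1),\quad (\tfrac32,h-1),\quad (1,-1)$$
and eight unit edges: the horizontal ones $(0,0)(1,0)$ and $(\tfrac12,h-1)(\tfrac32,h-1)$; the vertical ones $(\tfrac12,h)(\tfrac12,h-1)$ and $(1,0)(1,-1)$; and four slanted ones, joining $(\tfrac12,h)$ to $(0,0)$ and $(1,0)$, and $(1,-1)$ to $(\tfrac12,h-1)$ and $(\tfrac32,h-1)$. There are two crossings, at $(\tfrac12,0)$ and at $(1,h-1)$. The pair $(1,0),(\tfrac12,h-1)$ is a side of both crossings, and the rectangle $[\tfrac12,1]\times[h-1,0]$ has no point of the drawing in its interior. So the two curves for this pair form a $\kappa$–$\kappa'$ bigon, and one paired virtual edge survives. The sides $(0,0),(\tfrac12,h-1)$ and $(1,0),(\tfrac32,h-1)$ are virtual and unpaired, and the four slanted edges give real sides. So $H$ has $4$ real edges, $2$ diagonals and $3$ virtual edges. It has $9-6+2=5$ faces: four kite faces, and the unbounded face of degree $18-12=6$.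

Two properties of sides will be used throughout.

**Lemma 1.** If $(a,b)$ is a real side at $x$, then $ab$ is an uncrossed unit edge of $G$, and the open triangle $abx$ contains no point of the drawing of $G$.

*Proof.* The real edge on the bigon joins $a$ to $b$, so it is the straight segment $ab$, uncrossed and of length $1$. The open triangle $abx$ is the union of the sliver, the interior of $\kappa_{ab}$, and the region between $\kappa_{ab}$ and $ab$. The first two contain no point of the drawing by choice of $\kappa_{ab}$. The third is the bigon, a non-kite face of $H'$, so it contains none either. $\square$

**Lemma 2.** At every crossing, $|ab|+|cd|<2$ and $|bc|+|da|<2$. Hence at most two of the four sides are real, and if exactly two are real, they are adjacent.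

*Proof.* The points $a,b,x$ are not collinear, and neither are $c,d,x$, so
$$|ab|+|cd|<|ax|+|xb|+|cx|+|xd|=|ac|+|bd|=2 .$$
The other inequality is the same. Real sides have length $1$, so two opposite sides are never both real. $\square$

## 2. The deficit $3n-e$, and what $H$ is for

A graph is a *$k$-planar unit distance graph* if it can be drawn in the plane so that every edge is a straight segment of unit length and is involved in at most $k$ crossings. Let $u_k(n)$ be the maximum number of edges of such a graph on $n$ vertices. For $k=0$ these are the *matchstick graphs*.

How many edges can we gain by allowing each unit segment to be crossed once? Harborth's conjecture, proved by Lavollée and Swanepoel, says that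
$$u_0(n)=\lfloor 3n-\sqrt{12n-3}\rfloor .$$
Every matchstick graph is a 1-planar unit distance graph, so $u_1(n)\ge u_0(n)$. The setting is that of Panna Gehér and Géza Tóth, "1-planar unit distance graphs", arXiv:2310.00940 (2023). It is known that $u_1(n)\le 3n-\sqrt[4]{n}/15$ for every $n$. Červenková constructed 1-planar unit distance graphs with $u_0(n)+1$ or $u_0(n)+2$ edges for infinitely many $n$. The two questions ask for the true scale:

* (i) Is $3n-u_1(n)=\Omega(\sqrt n)$?
* (ii) Is $u_1(n)-u_0(n)=\Omega(\sqrt n)$?

Here $f(n)=\Omega(\sqrt n)$ means that there are constants $c>0$ and $n_0$ with $f(n)\ge c\sqrt n$ for all $n\ge n_0$.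

For a graph with $n$ vertices and $e$ edges put $D=3n-e$, the *deficit*. The multigraph $H$ is for computing $D$ in a drawing with crossings.

By hand, for $n=1,2,3$ the maximum is $0,1,3$, so the smallest deficits are $3,5,6$. For $n=4$ six edges would mean four points of the plane at pairwise distance $1$, which do not exist, and two unit triangles sharing a side give five edges; so $u_1(4)=5=u_0(4)$ and the deficit is $7$. Up to four vertices, crossings gain nothing.

**Theorem.** Both (i) and (ii) hold. For all $n\ge1$,
$$\sqrt{\pi\sqrt3\,n}-\tfrac52\;<\;3n-u_1(n)\;\le\;\sqrt{11\,n}+7, \tag{1}$$
$$(\sqrt{12}-\sqrt{11})\sqrt n-8\;\le\;u_1(n)-u_0(n)\;\le\;(\sqrt{12}-\sqrt{\pi\sqrt3})\sqrt n+\tfrac72. \tag{2}$$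
In particular $3n-u_1(n)=\Theta(\sqrt n)$ and $u_1(n)-u_0(n)=\Theta(\sqrt n)$.

Numerically $\sqrt{\pi\sqrt3}\approx2.333$, $\sqrt{11}\approx3.317$ and $\sqrt{12}\approx3.464$. The argument does not determine the best constants.

**Derivation of (2), (i) and (ii) from (1).** The left part of (1) gives (i): for $n\ge4$ it exceeds $\sqrt n$, since $1.33\cdot2>2.5$. Next, $u_0(n)\le 3n-\sqrt{12n-3}$ and the right part of (1) give
$$u_1(n)-u_0(n)\ge\sqrt{12n-3}-\sqrt{11n}-7\ge(\sqrt{12}-\sqrt{11})\sqrt n-8,$$
because $\sqrt{12n}-\sqrt{12n-3}=\dfrac{3}{\sqrt{12n}+\sqrt{12n-3}}\le\dfrac{3}{\sqrt{12}+3}<1$. This gives (ii), for instance with the constant $\frac12(\sqrt{12}-\sqrt{11})$ and $n_0=12000$: there $\frac12\cdot0.147\cdot\sqrt{12000}>8$. Finally $u_0(n)\ge 3n-\sqrt{12n-3}-1$ and the left part of (1) give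
$$u_1(n)-u_0(n)\le\sqrt{12n-3}+1-\sqrt{\pi\sqrt3\,n}+\tfrac52\le(\sqrt{12}-\sqrt{\pi\sqrt3})\sqrt n+\tfrac72 .$$
The two $\Theta$ statements follow. It remains to prove (1): the left part in Sections 3 to 6, the right part in Sections 7 to 9.

## 3. Euler's formula on $H$

For $n=1,2$ the deficits are $3$ and $5$, and $\sqrt{\pi\sqrt3\,n}\le\sqrt{\pi\sqrt3\cdot 2}<3.4$, so the left part of (1) holds. Let $n\ge3$, and let $G$ be a drawn 1-planar unit distance graph with $u_1(n)$ edges.

**Step 1: $G$ satisfies the assumptions of Section 1.** The purpose is to be allowed to form $H$.

*Connected.* Suppose not. Translate the components so that their convex hulls are pairwise disjoint; this creates no crossings. Then move two of them so that a rightmost vertex $p$ of one and a leftmost vertex $q$ of the other satisfy $q=p+(1,0)$, with the remaining components far away. The open vertical strip between $p$ and $q$ contains no point of the drawing, so the edge $pq$ can be added without a crossing. This contradicts the maximality of $e$.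

*Not collinear.* If $V$ were on a line, edges would join only consecutive points, since no edge contains a vertex in its interior. So $e\le n-1<2n-3$. But gluing unit triangles in a row gives matchstick graphs with $2n-3$ edges, so $2n-3\le u_0(n)\le u_1(n)=e$, a contradiction.

**Step 2: an exact formula for the deficit.** Let $v_x$ be the number of virtual sides at the crossing $x$. By Lemma 2, $v_x\in\{2,3,4\}$. Put
$$j=\sum_x(v_x-2)\ge0,\qquad m=\sum_f(\deg f-3)\ge0,$$
where $f$ runs over all faces of $H$. Let $s$ be the number of virtual edges of $H$ and $q$ the number of unpaired ones. Counting virtual sides in two ways gives $2c+j=q+2(s-q)$, that is,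
$$2s=2c+j+q. \tag{3}$$
Let $F(H)$ be the number of faces. From $2e(H)=\sum_f\deg f=3F(H)+m$ and $n-e(H)+F(H)=2$ we get
$$e(H)=3n-6-m,\qquad F(H)=2n-4-m .$$
On the other hand $e(H)=(e-2c)+c+s=e-c+s$. Hence $D=3n-e=6+m+s-c$, and by (3)
$$D=6+m+\frac{j+q}2. \tag{4}$$

*Check on the examples.* In Example 1, $m=1$, $j=0$, $q=2$, so (4) gives $8=12-4$. In Example 2, $m=3$, $j=0$, $q=2$, so (4) gives $10=18-8$.

The number $c$ of crossings has disappeared from (4).

## 4. The crossing-free argument, and the point where crossings break it

Put $\beta=\pi\sqrt3\approx5.441$. We need two classical facts about plane curves. The *isoperimetric inequality* says that a convex region of perimeter $p$ and area $A$ satisfies $p^2\ge4\pi A$. The other fact is that a closed polygon is at least as long as the perimeter of its convex hull. Here is a proof of the second. For a unit vector $u_\theta$ and a segment vector $z$ we have $\int_0^\pi|\langle z,u_\theta\rangle|\,d\theta=2|z|$. So a closed polygon with edge vectors $z_i$ has length $\frac12\int_0^\pi\sum_i|\langle z_i,u_\theta\rangle|\,d\theta$. Its projection to direction $\theta$ is a closed path that covers an interval, of length $\omega(\theta)$, at least twice, and exactly twice if the polygon is convex. Its convex hull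 has the same projection. So the length is at least $\int_0^\pi \omega(\theta)\,d\theta$, which is the perimeter of the hull.

**The case $c=0$.** Suppose $G$ is a connected, non-collinear matchstick graph with $n\ge3$. Then $H=G$ and $D=6+m$. Let $w$ be the degree of the unbounded face. Since $m\ge w-3$, we have $w\le D-3$. The boundary walk has unit steps and visits all extreme points, so $\operatorname{conv}V$ has perimeter at most $D-3$. Of the $2n-4-m$ faces, one is unbounded and at most $m$ have degree at least $4$. So at least $2n-5-2m=2n+7-2D$ faces are unit equilateral triangles, each of area $\sqrt3/4$. The isoperimetric inequality gives $(D-3)^2\ge\beta(2n+7-2D)$, that is,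
$$(D+\beta-3)^2\ge2\beta n+7\beta-9+(\beta-3)^2>2\beta n,$$
and $D>\sqrt{2\beta n}-(\beta-3)$, an estimate of order $\sqrt n$.

**With crossings.** The first thing to try is to delete one edge from each crossing and apply the result for $u_0$. This gives $e-c\le u_0(n)$, so only $D\ge\sqrt{12n-3}-c$, and this is useless when $c$ is much larger than $\sqrt n$. That happens: the graphs in Section 8 with $B=k$ have $n=11k^2-k$ vertices and $6k^2-2k$ crossings.

Formula (4) avoids this loss, so one next tries the area and perimeter argument on $H$. It stops at two precise points.

* *Area.* A kite face has no definite area; only non-kite faces can be counted on to be unit triangles. There are $2n-4-m-2c$ non-kite faces, and this number is small when $c$ is close to $n$.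
* *Perimeter.* A boundary step of $H$ may run along a side of a crossing that is longer than $1$. For instance $a=(-0.9,0)$, $c=(0.1,0)$, $b=(0,0.9)$, $d=(0,-0.1)$ gives unit edges $ac,bd$ crossing at the origin, with $|ab|=\sqrt{1.62}>1.27$.

The area problem is repaired by a second supply of unit triangles, which grows with $c$ exactly as fast as needed when the two supplies are averaged. The perimeter problem is repaired by charging each long side to both $j$ and $q$.

## 5. Unit triangles at crossings and unit triangular faces

We return to $G$ from Section 3. The *cells* of the drawing are the connected components of its complement in the plane.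

**Step 3: triangles at good crossings.** The aim is a family of disjoint unit triangles of size about $c$. Call a crossing *good* if $v_x=2$, and let $g$ be the number of good crossings. Each of the other $c-g$ crossings contributes at least $1$ to $j$, so
$$g\ge c-j .$$
At a good crossing exactly two sides are real, and by Lemma 2 they are adjacent; name the points so that they are $(b,c)$ and $(c,d)$. Then $|bc|=|cd|=1$ by Lemma 1, and $|bd|=1$ because $bd$ is an edge. So $bcd$ is a unit equilateral triangle, crossed by $ca$ at the point $x$ of $bd$. By Lemma 1 the open triangles $bcx$ and $cdx$ contain no point of the drawing, and their boundaries belong to the drawing. So they are two cells, with total area $\sqrt3/4$. The only crossing point on their boundaries is $x$, because $bc$ and $cd$ are uncrossed and $ac,bd$ cross only each other. Hence different good crossings give different cells.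

**Step 4: real triangular faces.** The aim is a second family, of size about $2n-2c$. Let $R$ be the number of bounded non-kite faces of $H$ of degree $3$ all of whose edges are real. The boundary walk of such a face is a closed walk of length $3$ without loops, so it has three distinct vertices and three distinct edges. These edges are straight unit segments, so the face is the interior of a unit equilateral triangle with uncrossed sides. It contains no point of the drawing of $G$, since it is a non-kite face of $H$. So it is a cell of area $\sqrt3/4$ with no crossing on its boundary; in particular it is not one of the cells of Step 3.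

Now count. There are $F(H)-2c=2n-4-m-2c$ non-kite faces. Diagonals and paired virtual edges border only kite faces. One non-kite face is unbounded. At most $m$ have degree at least $4$. At most $q$ have a virtual edge on their boundary, because such an edge is unpaired and has only one non-kite side. All other non-kite faces are counted by $R$, so
$$R\ge 2n-4-m-2c-1-m-q=2n-5-2c-2m-q. \tag{5}$$

**Step 5: averaging removes $c$.** Let $T=R+g$. We have found $T$ pairwise disjoint regions of area $\sqrt3/4$ each (a good crossing contributes its two cells together as one region). They all lie in $\operatorname{conv}V$, being parts of triangles with vertices in $V$. Two lower bounds hold: $T\ge g\ge c-j$, and by (5)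
$$T=R+g\ge 2n-5-c-2m-q-j .$$
Adding the two and halving gives
$$T\ge n-\tfrac52-m-\tfrac q2-j .$$
By (4), $2(D-6)=2m+j+q\ge m+\frac q2+j$. Therefore
$$T\ge n-\tfrac52-2(D-6)=n+\tfrac{19}2-2D. \tag{6}$$

## 6. The perimeter of $\operatorname{conv}V$ is at most $D-3$

**Step 6: the boundary steps.** The aim is to control the lengths along the unbounded face. Let $v_1,v_2,\dots,v_w$ be the boundary walk of the unbounded face of $H$, of degree $w$. Then $m\ge w-3$. The unbounded face is not a kite face, so each step runs along a real edge, of length $1$, or along an unpaired virtual edge. Let $w_1$ be the number of steps with $|v_iv_{i+1}|>1$ (indices modulo $w$). Such a step runs along an unpaired virtual edge, and each of these edges is used at most once, because its other side is a kite face. Hence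
$$w_1\le q .$$

**Step 7: long steps are also paid for by $j$.** Let $\ell_x$ be the number of sides of $x$ of length greater than $1$. We claim that $\ell_x\le v_x-2$. Recall that a side whose length is not $1$ is virtual. By Lemma 2, at most one side of each opposite pair is longer than $1$, and then its opposite is shorter than $1$. So $\ell_x\le2$, and there are three cases.

* If $\ell_x=0$, the claim is $v_x\ge2$, which holds.
* If $\ell_x=1$, both sides of the pair containing the long side are virtual. In the other pair the lengths add to less than $2$, so at least one side does not have length $1$ and is virtual. Hence $v_x\ge3$.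
* If $\ell_x=2$, each pair consists of a side longer than $1$ and a side shorter than $1$. All four sides are virtual, and $v_x=4$.

Each long step comes from its own virtual side of length greater than $1$, so
$$w_1\le\sum_x\ell_x\le\sum_x(v_x-2)=j .$$

**Step 8: the perimeter bound.** By Steps 6 and 7, $\frac{j+q}2\ge w_1$. So (4) gives $D\ge6+(w-3)+w_1$, that is, $w+w_1\le D-3$. Consider the closed straight polygon $v_1v_2\cdots v_wv_1$. A step with $|v_iv_{i+1}|\le1$ contributes at most $1$. A long step lies along a side $(a,b)$ of some crossing $x$ and contributes $|ab|<|ax|+|xb|<2$. So the polygon has length at most $(w-w_1)+2w_1=w+w_1\le D-3$. As $H\subseteq\operatorname{conv}V$, every extreme point of $\operatorname{conv}V$ is on the boundary of the unbounded face, so the polygon passes through all of them and its convex hull is $\operatorname{conv}V$. Hence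
$$\operatorname{per}(\operatorname{conv}V)\le D-3. \tag{7}$$

**Step 9: the isoperimetric inequality.** By (7), the isoperimetric inequality and (6),
$$(D-3)^2\ge4\pi\cdot\frac{\sqrt3}4\,T=\beta T\ge\beta\left(n+\tfrac{19}2-2D\right).$$
Moving the terms with $D$ to the left and completing the square,
$$(D+\beta-3)^2\ge\beta n+\tfrac{19}2\beta-9+(\beta-3)^2>\beta n ,$$
since $\frac{19}2\beta>51$. As $D+\beta-3>0$, we obtain $D>\sqrt{\beta n}-(\beta-3)$, and $\beta-3<2.45<\frac52$. This proves the left part of (1). $\blacksquare$

## 7. Rows of the triangular lattice with interface steps

For the right part of (1) we need graphs with small deficit. Formula (4) shows where to look: a crossing with two real sides whose virtual sides are both paired adds nothing to $j$ or $q$. In Example 2 the side in the middle is paired. A long horizontal strip of such crossings can only have unpaired sides near its ends.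

**Definition (row structure).** Let $h=\sqrt3/2$. Take horizontal rows $1,\dots,K$ at heights $y_1>y_2>\dots>y_K$. Row $t$ consists of the points of height $y_t$ whose $x$-coordinates lie in an interval of $\mathbb Z+\frac t2$, up to a translation common to all rows. Each step $(t,t+1)$ is either a *lattice step*, with $y_t-y_{t+1}=h$, or an *interface step*, with $y_t-y_{t+1}=1-h>0$. No two consecutive steps are interface steps, and the first and the last step are lattice steps. The edges are

* *row edges*, between consecutive points of a row;
* *slanted edges*, for each lattice step $(t,t+1)$, between points of rows $t$ and $t+1$ whose $x$-coordinates differ by $\frac12$;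
* *vertical edges*, for each interface step $(s,s+1)$, between points of equal $x$ in rows $s-1$ and $s+1$ (type 1), and between points of equal $x$ in rows $s$ and $s+2$ (type 2).

The steps next to an interface step $(s,s+1)$ exist and are lattice steps, so vertical edges have length $h+(1-h)=1$. Slanted edges have length $\sqrt{\frac14+\frac34}=1$. Consecutive rows lie in two different classes of $x$-coordinates modulo $1$, which differ by $\frac12$; rows $t$ and $t+2$ lie in the same class. Example 2 is a row structure with four rows, of $1,2,2,1$ points, and one interface step.

**Lemma 3.** In a row structure every edge has at most one crossing, and no edge contains a vertex in its interior.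

*Proof.* We look at the open strips between consecutive rows and then at the row lines. Translate so that all $x$-coordinates of vertices are in $\frac12\mathbb Z$.

*Open lattice strip between rows $t$ and $t+1$.* A slanted edge here projects onto an interval $[\frac i2,\frac{i+1}2]$. For each $i$ there is at most one such edge, because exactly one of the two numbers is in the class of row $t$. So slanted edges do not cross each other, and inside the strip they avoid all $x$-values in $\frac12\mathbb Z$. A vertical edge that runs through the strip joins rows $t$ and $t+2$, so it is of type 1 for the interface step $(t+1,t+2)$, or it joins rows $t-1$ and $t+1$, so it is of type 2 for the interface step $(t-1,t)$. Its $x$-value is in $\frac12\mathbb Z$, so it meets no slanted edge in the open strip. The $x$-values of the first kind are in the class of row $t$ and those of the second kind in the class of row $t+1$, so two vertical edges do not meet there either.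

*Open interface strip between rows $s$ and $s+1$.* Its neighboring steps are lattice steps, so it contains only vertical edges of type 1 and type 2 for $(s,s+1)$. Their $x$-values are in the classes of row $s-1$ and of row $s$, which are different, so nothing crosses.

*Row lines.* Hence all crossings lie on row lines. Slanted edges reach row lines only at their endpoints. A vertical edge joins rows $r$ and $r+2$ and has exactly one row line strictly between its ends, that of row $r+1$. It passes this line at an $x$-value in the class of row $r$, which is not the class of row $r+1$. So it avoids the vertices and can cross at most one row edge, at its midpoint. Conversely, row line $t$ is passed only by vertical edges from row $t-1$ to row $t+1$: those of type 1 for an interface step $(t,t+1)$ or those of type 2 for an interface step $(t-1,t)$. These two steps are not both interface steps, and at the midpoint of a given row edge there is at most one such vertical edge. So each row edge is crossed at most once.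

*Vertices.* Row edges join consecutive points, open slanted edges lie in open strips, and vertical edges pass their row line between the vertices. $\square$

**What an interface saves.** To a stack of rows with $3k$ points each, with alternating offset, add an ordinary lattice row of $3k$ points: we get $3k-1$ row edges and $6k-1$ slanted edges, so the deficit grows by $9k-(9k-2)=2$. Two such rows cost $4$. If instead the two new rows include an interface step, so that per pair we get $2(3k-1)$ row edges, $6k-1$ slanted edges, $3k$ vertical edges of type 1 and $3k$ of type 2, then the deficit grows by $18k-(18k-3)=3$. The next section makes this exact, including the ends of the stack.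

## 8. The graphs $G_{k,B}$

Let $k,B\ge1$. Describe a row by its leftmost $x$-coordinate $\ell$ and its number $r$ of points. From top to bottom take

* $E_t$ for $1\le t\le k$: $r=2k+t-1$, $\ell=-\frac{t-1}2$;
* $M_1,\dots,M_{2B}$: $r=3k$, with $\ell=-\frac k2$ for odd index and $\ell=-\frac k2+\frac12$ for even index;
* $C_j$ for $1\le j\le k$: $r=3k-j$, $\ell=-\frac k2+\frac{j+1}2$.

The interface steps are $(M_{2i-1},M_{2i})$ for $1\le i\le B$; all other steps are lattice steps. Consecutive values of $\ell$ differ by $\pm\frac12$: from $E_k$ to $M_1$ the value goes from $-\frac{k-1}2$ to $-\frac k2$, and from $M_{2B}$ to $C_1$ from $-\frac k2+\frac12$ to $-\frac k2+1$. The first and last steps are lattice steps, and interface steps are never consecutive. So this is a row structure, and by Lemma 3 it is a 1-planar unit distance graph.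

**Step 10: vertices.** We have $\sum_t|E_t|=2k^2+\frac{k(k-1)}2=\frac{5k^2-k}2$ and $\sum_j|C_j|=3k^2-\frac{k(k+1)}2=\frac{5k^2-k}2$. Hence
$$n=5k^2-k+6Bk .$$

**Step 11: edges.** We count each kind.

* Row edges: one fewer than the points in each of the $2k+2B$ rows, so $n-2k-2B$.
* Slanted edges below $E_1,\dots,E_k$: the row below $E_t$ ($E_{t+1}$, or $M_1$ if $t=k$) starts $\frac12$ further left and has one point more, so each point of $E_t$ has two lower neighbors. This gives $5k^2-k$.
* Slanted edges above $C_1,\dots,C_k$: the row above $C_j$ ($C_{j-1}$, or $M_{2B}$ if $j=1$) starts $\frac12$ further left and has one point more, so each point of $C_j$ has two upper neighbors. This gives $5k^2-k$.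
* Slanted edges between $M_{2i}$ and $M_{2i+1}$, $1\le i\le B-1$: two rows of $3k$ points offset by $\frac12$, so $6k-1$ each.
* Vertical edges of type 1: between $M_{2i-2}$ and $M_{2i}$ for $2\le i\le B$, with equal $x$-coordinates, so $3k$ each. For $i=1$ they join $E_k$ and $M_2$. Both have $\ell=-\frac{k-1}2$, and $E_k$ has $3k-1$ points, so there are $3k-1$. In total $3kB-1$.
* Vertical edges of type 2: between $M_{2i-1}$ and $M_{2i+1}$ for $1\le i<B$, so $3k$ each. For $i=B$ they join $M_{2B-1}$ and $C_1$. Both end on the right at $-\frac k2+3k-1$, and $C_1$ has $3k-1$ points, so there are $3k-1$. In total $3kB-1$.

Adding up,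
$$e=(5k^2-k+6Bk)-2k-2B+2(5k^2-k)+(B-1)(6k-1)+6kB-2=15k^2+18Bk-11k-3B-1 .$$
Since $3n=15k^2-3k+18Bk$,
$$3n-e=8k+3B+1. \tag{8}$$

**The number of crossings.** Each interface has $3k-1$ crossings with type-1 edges and $3k-1$ with type-2 edges. Indeed, the row $M_{2i-1}$ has $3k-1$ row edges, with midpoints $-\frac k2+\frac12,\dots,-\frac k2+3k-\frac32$. These are $x$-coordinates of points of $M_{2i-2}$ (or $E_k$) and of $M_{2i}$, so a type-1 edge passes each midpoint. The row $M_{2i}$ has midpoints $-\frac k2+1,\dots,-\frac k2+3k-1$. These are $x$-coordinates of points of $M_{2i-1}$ and of $M_{2i+1}$ (or $C_1$), so a type-2 edge passes each. The total is $2B(3k-1)$. For $B=k$ this is $6k^2-2k$, with $n=11k^2-k$, as claimed in Section 4.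

**Example 3.** For $k=B=1$ the rows have $2,3,3,2$ points, at heights $h,0,h-1,-1$, with $x$-coordinates $0,1$; then $-\frac12,\frac12,\frac32$; then $0,1,2$; then $\frac12,\frac32$. There are $6$ row edges, $4+4$ slanted edges and $2+2$ vertical edges, so $n=10$, $e=18$ and the deficit is $12=8+3+1$. Formula (4) agrees. There are four crossings, each with two real sides, so $j=0$. Five virtual edges form a zigzag between the two middle rows, and only its first and last are unpaired, so $q=2$. The unbounded face has degree $8$ and all other faces have degree $3$, so $m=5$, and $6+5+1=12$. Here $u_0(10)=\lfloor30-\sqrt{117}\rfloor=19$, so this small graph does not beat a matchstick graph. The saving needs many rows.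

## 9. Balancing $k$ and $B$, and reaching every $n$

If we ignore lower-order terms, then $B\approx\frac{n-5k^2}{6k}$ and (8) becomes $8k+\frac{n-5k^2}{2k}=\frac{11k}2+\frac n{2k}$. This is smallest at $k=\sqrt{n/11}$, with value $\sqrt{11n}$. That explains the choice of $k$.

**Step 12: choice of $k$ and $B$ for $n\ge275$.** Put $k=\lfloor\sqrt{n/11}\rfloor$; then $k\ge5$. Choose $B$ with
$$5k^2-k+6Bk\le n<5k^2-k+6(B+1)k .$$
Then $B\ge1$, because $n\ge11k^2\ge5k^2+5k=5k^2-k+6k$. Take $G_{k,B}$. At most $6k-1$ vertices are still missing.

**Step 13: adding the missing vertices.** Below the last row $C_k$, which has $2k$ points, attach new rows by lattice steps. Their maximal sizes are $2k-1,2k-2,2k-3,2k-4$; each full new row starts $\frac12$ further right than the row above. Fill each with consecutive points before starting the next one. Their total capacity is $8k-10\ge6k-1$, since $k\ge5$, so four rows suffice. Each new point has two neighbors in the row above, since that row is full. So a new row with $i\ge1$ points adds $2i+(i-1)=3i-1$ edges, and the deficit grows by $1$ per new row, hence by at most $4$. The result is still a row structure, because only lattice steps were added at the bottom.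

**Step 14: the estimate.** By (8), Step 13 and $B\le\frac{n-5k^2+k}{6k}$,
$$3n-u_1(n)\le8k+5+3B\le8k+5+\frac{n-5k^2+k}{2k}=\frac{11k}2+\frac n{2k}+\frac{11}2 .$$
Let $x=\sqrt{n/11}$, so $n=11x^2$ and $0\le x-k<1$. Since $k^2+x^2=2kx+(x-k)^2$,
$$\frac{11k}2+\frac{11x^2}{2k}=11x+\frac{11(x-k)^2}{2k}\le\sqrt{11n}+\frac{11}{10},$$
using $11x=\sqrt{11n}$ and $k\ge5$. Hence $3n-u_1(n)\le\sqrt{11n}+6.6<\sqrt{11n}+7$.

**Step 15: $n<275$.** Here matchstick graphs are good enough. Since $u_1(n)\ge u_0(n)\ge3n-\sqrt{12n-3}-1$,
$$3n-u_1(n)\le\sqrt{12n}+1\le\sqrt{11n}+(\sqrt{12}-\sqrt{11})\sqrt{275}+1<\sqrt{11n}+7,$$
because $(\sqrt{12}-\sqrt{11})\sqrt{275}<0.148\cdot16.6<2.5$.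

This proves the right part of (1) for all $n\ge1$. Together with Section 6 it proves (1), and by the derivation in Section 2 it proves (2) and gives the answer yes to both (i) and (ii). $\blacksquare$
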